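# Row two of the Betti table of $\mathbb P^1\times\mathbb P^1$ is never asymptotically normal

## 1. A Koszul kernel bundle on the second line, and the subsheaf its sections generate

Fix a field $k$ of characteristic $0$ and integers $d,N\ge 2$. Let $S_m=H^0(\mathbb P^1,\mathcal O(m))$ be the space of binary forms of degree $m$, zero for $m<0$. Put
$$U=S_d,\qquad W=S_N,\qquad V=U\otimes W .$$
Let $B$ be a copy of $\mathbb P^1$ on which $W$ is viewed as a space of sections. Evaluating the factor $W$ gives a surjection $V\otimes\mathcal O_B\to U\otimes\mathcal O_B(N)$. Combining it with the multiplication $U\otimes S_{d-2}\to S_{2d-2}$, we get a Koszul map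
$$\partial:\ \textstyle\bigwedge^jV\otimes S_{d-2}\otimes\mathcal O_B(N-2)\longrightarrow\bigwedge^{j-1}V\otimes S_{2d-2}\otimes\mathcal O_B(2N-2),$$
$$\partial(v_1\wedge\dots\wedge v_j\otimes g)=\sum_l(-1)^{l-1}\,v_1\wedge\dots\widehat{v_l}\dots\wedge v_j\otimes v_l\,g .$$
Let $E_j=\ker\partial$, a vector bundle on $B$, and
$$Z_j=H^0(B,E_j)=\ker\Big(\textstyle\bigwedge^jV\otimes S_{d-2}\otimes S_{N-2}\to\bigwedge^{j-1}V\otimes S_{2d-2}\otimes S_{2N-2}\Big),\qquad h_j=\dim Z_j. \tag{1.1}$$

**Definition.** $\mathcal P_j\subset E_j$ is the subsheaf generated by the global sections $Z_j$.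

The proof turns on $\mathcal P_j$, because of two properties.

First, $\mathcal P_j$ has the same sections as $E_j$, since $Z_j\subset H^0(\mathcal P_j)\subset H^0(E_j)=Z_j$. It is torsion-free on a smooth curve, hence a bundle, hence a direct sum of line bundles by Grothendieck's theorem. Being globally generated, it has only summands of degree $\ge0$. Since $h^0(\mathcal O(a))=a+1$ for $a\ge 0$,
$$h_j=\deg\mathcal P_j+\operatorname{rk}\mathcal P_j,\qquad \operatorname{rk}\mathcal P_j\le h_j. \tag{1.2}$$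

Second, the spaces $Z_j$ for different $j$ are tied together. For $\xi\in V^*$ let $\iota_\xi$ be contraction on $\bigwedge V$: the antiderivation with $\iota_\xi v=\xi(v)$. For instance $\iota_{v_1^*}(v_1\wedge v_2)=v_2$. For a basis $(v_l)$ of $V$ we have $\partial=\sum_l\iota_{v_l^*}\otimes v_l$, and contractions anticommute with one another. Hence $\iota_\xi$ anticommutes with $\partial$, and
$$\iota_\xi Z_{j+1}\subset Z_j\qquad(\xi\in V^*). \tag{1.3}$$

Here is what this is for. The number $h_j$ will be an entry in a row of a Betti table. In the range that matters $E_j$ has very negative Euler characteristic, but it also contains pieces of positive degree, so nothing immediate bounds $h^0(E_j)$. Property (1.3) will force $\mathcal P_j$ to have almost the same shape as $E_j$. It would then have negative degree, against (1.2), unless the ranks of the $\mathcal P_j$ decay geometrically in $j$.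

## 2. Betti numbers of $\mathcal O(d_1,d_2)$ and the normal-distribution condition

For $\mathrm D=(d_1,d_2)\in\mathbb Z_{>0}^2$ embed $X=\mathbb P^1\times\mathbb P^1$ in $\mathbb P^r$, $r=r(\mathrm D)=(d_1+1)(d_2+1)-1$, by the complete linear series of $\mathcal O(d_1,d_2)$. Let $S$ be the homogeneous coordinate ring of $\mathbb P^r$ and $R=\bigoplus_{m\ge0}H^0(X,\mathcal O(md_1,md_2))$ the coordinate ring of the image. Its graded Betti numbers are
$$\beta_{p,p+q}(X,\mathbf 0;\mathrm D)=\dim_k\operatorname{Tor}^S_p(R,k)_{p+q},$$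
the number of generators of degree $p+q$ in step $p$ of the minimal free resolution. The $q$-th row of the Betti table is the sequence $p\mapsto\beta_{p,p+q}$.

**Definition (following Ein–Erman–Lazarsfeld).** Fix $d_1$ and write $r_{d_2}=(d_1+1)(d_2+1)-1$. The $q$-th row *approaches a normal distribution* as $d_2\to\infty$ if there is a function $F(d_2)$ such that, for every $a\in\mathbb R$ and all integers $p_{d_2}$ with $\big(p_{d_2}-\frac{r_{d_2}}2\big)\big/\frac{\sqrt{r_{d_2}}}2\to a$,
$$F(d_2)\cdot\beta_{p_{d_2},p_{d_2}+q}(X,\mathbf 0;(d_1,d_2))\longrightarrow e^{-a^2/2}.$$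

For the model example, recall the de Moivre–Laplace theorem: if $(k_n-\frac n2)/\frac{\sqrt n}2\to a$, then $\binom n{k_n}\big/\binom n{\lfloor n/2\rfloor}\to e^{-a^2/2}$. So the sequence $p\mapsto\binom rp$ satisfies the condition with $F=1/\binom r{\lfloor r/2\rfloor}$. In a row that approaches a normal distribution, the ratio of the entries at positions $a$ and $b$ tends to a fixed positive number.

For $d_1=2$, Bruce showed that the $q=1$ row approaches a normal distribution and the $q=2$ row does not. The paper of Juliette Bruce, Daniel Corey, Daniel Erman, Steve Goldstein, Robert P. Laudone and Jay Yang, "Syzygies of $\mathbb P^1\times\mathbb P^1$: data and conjectures", arXiv:2104.14598 (2021), is the source of this question: is there any $d_1\ge2$ for which the $q=2$ row approaches a normal distribution? The answer is no.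

From now on $d=d_1\ge2$ is fixed and $N=d_2\to\infty$, with $N\ge 2$. Write
$$L=\mathcal O(d,N),\quad n=(d+1)N,\quad r=n+d,\quad c=r-2=n+d-2,\quad \beta_{p,q}:=\beta_{p,p+q}(X,\mathbf 0;(d,N)).$$
Then $V=H^0(X,L)$ and $\dim V=r+1$. For $\theta\in(0,1)$ put
$$\Psi(\theta)=d-1-2d\theta+(d+1)\theta^d,\qquad\Phi(\theta)=(1-\theta)^{1-d}\Psi(\theta).$$

**The zero $\theta_*$.** The polynomial $\Psi$ is convex on $[0,1]$, with $\Psi(0)=d-1>0$, $\Psi(1)=0$ and $\Psi'(1)=d(d+1)-2d=d(d-1)>0$. So $\Psi<0$ just to the left of $1$. By convexity $\Psi$ has exactly one zero $\theta_*$ in $(0,1)$, with $\Psi>0$ on $(0,\theta_*)$ and $\Psi<0$ on $(\theta_*,1)$. Moreover $\Psi(\frac12)=-1+(d+1)2^{-d}<0$ for $d\ge2$, so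
$$\theta_*<\tfrac12. \tag{2.1}$$
For $d=2$, $\Psi=(1-\theta)(1-3\theta)$ and $\theta_*=\frac13$. For $d=3$, $\Psi=2(\theta-1)(2\theta^2+2\theta-1)$ and $\theta_*=(\sqrt3-1)/2$.

**Theorem 1.** Let $d\ge2$, $a<b$, and let $p_N,p_N'$ be integers with $(p_N-\frac r2)/\frac{\sqrt r}2\to a$ and $(p_N'-\frac r2)/\frac{\sqrt r}2\to b$. Then there is $\sigma>0$ with $\beta_{p_N,2}\le e^{-\sigma\sqrt N}\beta_{p_N',2}$ for $N\gg0$. Consequently no $d_1\ge2$ exists for which the $q=2$ row approaches a normal distribution.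

**Theorem 2.** Let $d\ge2$.

1. Uniformly for $j/n$ in compact subsets of $(0,1)$: $\ \beta_{r-2-j,2}=N\binom nj\big(\max\{\Phi(j/n),0\}+o(1)\big)$.
2. For every compact $I\subset(\theta_*,1)$ there is $\sigma>0$ with $\beta_{r-2-j,2}\le e^{-\sigma n}\binom nj$ for $j/n\in I$, $N\gg0$.
3. The $q=1$ row approaches a normal distribution, with $F=1/\big(2N\binom c{\lfloor c/2\rfloor}\big)$. More generally, uniformly for $\theta=1-p/r$ in compact subsets of $(0,1)$, $\ \beta_{p,1}=N\binom cp\big(\max\{2d-\frac{d-1}\theta,\,(d+1)\theta^{d-1}\}+o(1)\big)$.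

## 3. Row two as Koszul cycles of the canonical module

The purpose of this section is the identity
$$\beta_{r-2-j,2}=h_j, \tag{3.1}$$
which identifies row two with the numbers of Section 1.

**Step 1.** We show that $R$ is Cohen–Macaulay of dimension $3$, so that its resolution can be dualized. Recall the exact sequence $0\to H^0_{\mathfrak m}(R)\to R\to\bigoplus_{m\in\mathbb Z}H^0(X,mL)\to H^1_{\mathfrak m}(R)\to0$ and $H^{i}_{\mathfrak m}(R)=\bigoplus_{m\in\mathbb Z}H^{i-1}(X,mL)$ for $i\ge2$. Since $H^0(X,mL)=0$ for $m<0$, the middle arrow is an isomorphism, and $H^0_{\mathfrak m}(R)=H^1_{\mathfrak m}(R)=0$. By Künneth, $H^1(X,mL)$ is the sum of $H^0(\mathcal O(md))\otimes H^1(\mathcal O(mN))$ and $H^1(\mathcal O(md))\otimes H^0(\mathcal O(mN))$. For $m\ge0$ the $H^1$ factors vanish and for $m<0$ the $H^0$ factors vanish, so $H^2_{\mathfrak m}(R)=0$.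

**Step 2.** We transfer row two of $R$ to the canonical module. By local and Serre duality the canonical module is
$$\omega_R=\operatorname{Ext}^c_S(R,S(-r-1))=\bigoplus_mA_m,\qquad A_m=H^0(X,K_X+mL)=S_{md-2}\otimes S_{mN-2}.$$
The minimal resolution of $R$ has length $c$, and applying $\operatorname{Hom}(-,S(-r-1))$ to it gives the minimal resolution of $\omega_R$. A generator of degree $p+2$ in position $p$ becomes a generator of degree $r+1-(p+2)$ in position $c-p$. With $j=c-p=r-2-p$ this degree is $j+1$. Hence $\beta_{p,2}=\dim\operatorname{Tor}_j(\omega_R,k)_{j+1}$.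

**Step 3.** We compute this Tor. By the Koszul complex it is the homology of $\bigwedge^{j+1}V\otimes A_0\to\bigwedge^jV\otimes A_1\to\bigwedge^{j-1}V\otimes A_2$ in the middle. Since $A_0=0$, it is the kernel of the second map, which is $Z_j$ of (1.1). This proves (3.1).

So position $p\approx r/2$ corresponds to $j\approx n/2$, and increasing $p$ means decreasing $j$.

## 4. The case $d=2$ in closed form

**Lemma 1.** The kernel $M$ of the evaluation $S_m\otimes\mathcal O\to\mathcal O(m)$ on $\mathbb P^1$ ($m\ge1$) is $S_{m-1}\otimes\mathcal O(-1)$, embedded at the point $q=(q_x,q_y)$ by $f\mapsto f\cdot(q_xy-q_yx)$.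

*Proof.* The map is linear in $q$, fiberwise injective, and its values vanish at $q$. So it is a fiberwise injective map from a bundle of rank $m$ into the subbundle $M$, which also has rank $m$. It is therefore an isomorphism onto $M$. $\square$

On $B$, the kernel of $V\otimes\mathcal O_B\to U\otimes\mathcal O_B(N)$ is thus
$$\mathcal F=U\otimes W'\otimes\mathcal O_B(-1),\qquad W'=S_{N-1},\qquad\operatorname{rk}\mathcal F=(d+1)N=n. \tag{4.1}$$

Now let $d=2$. Then $S_{d-2}=k$ and the multiplication $U\otimes S_0\to S_2$ is an isomorphism. Split $V\otimes\mathcal O_B=\mathcal F\oplus U\otimes\mathcal O(N)$ locally. On $\bigwedge^{j-i}\mathcal F\otimes\bigwedge^iU$ the map $\partial$ is, up to sign, the comultiplication $\bigwedge^iU\to\bigwedge^{i-1}U\otimes U$ on the second factor. For $i\ge1$ it is injective, because followed by the wedge product it is $\pm i$ times the identity. So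
$$E_j=\textstyle\bigwedge^j\mathcal F\otimes\mathcal O_B(N-2)\cong\mathcal O_B(N-2-j)^{\binom{3N}j},\qquad h_j=\binom{3N}j\max\{N-1-j,0\}.$$
Near the middle $j\approx\frac32N>N-1$, so row two is zero there and $F\cdot\beta$ cannot tend to $e^{-a^2/2}$. This agrees with Theorem 2, since $\Phi(\theta)=1-3\theta$ for $d=2$. As a numerical check take $N=2$: then $r=8$, the only nonzero $h_j$ is $h_0=1$, and the only entry of row two is $\beta_{6,2}=1$.

For $d=2$ all summands of $E_j$ have the same degree. For larger $d$ they do not.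

## 5. Koszul cycles on the first line: the module $K$

We now describe the contribution of the first factor. Let
$$\delta_i:\textstyle\bigwedge^iU\otimes S_{d-2}\to\bigwedge^{i-1}U\otimes S_{2d-2}$$
be the Koszul map, $K_i=\ker\delta_i$ and $K=\bigoplus_iK_i$. As in (1.3), $\iota_\xi K_{i}\subset K_{i-1}$ for $\xi\in U^*$.

**Definition.** For a field $\mathbb K\supset k$, a *submodule* of $K_{\mathbb K}=K\otimes_k\mathbb K$ is a graded subspace $K'=\bigoplus K'_i$ with $\iota_\xi K'_i\subset K'_{i-1}$ for all $\xi\in U^*_{\mathbb K}$.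

**Step 1.** We compute $K_i$. Let $M=\ker(U\otimes\mathcal O\to\mathcal O(d))$ on the first $\mathbb P^1$. By Lemma 1, $M=U'\otimes\mathcal O(-1)$ with $U'=S_{d-1}$, $\dim U'=d$. Since the quotient $\mathcal O(d)$ is a line bundle, there is an exact sequence
$$0\to\textstyle\bigwedge^iM\to\bigwedge^iU\otimes\mathcal O\to\bigwedge^{i-1}M\otimes\mathcal O(d)\to0,\qquad\bigwedge^{i-1}M\otimes\mathcal O(d)\subset\bigwedge^{i-1}U\otimes\mathcal O(d),$$
whose second map is the Koszul map. Twist by $d-2$ and take sections: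
$$K_i=H^0\big(\textstyle\bigwedge^iM(d-2)\big)\cong\bigwedge^iU'\otimes S_{d-2-i}. \tag{5.1}$$
So $K_i=0$ for $i\ge d-1$, and
$$D_i:=\dim K_i=(d-1-i)\tbinom di\quad(0\le i\le d-2),\qquad D:=\sum_{i=0}^{d-2}D_i .$$

**Step 2.** We express contractions in the form (5.1). Let $\mathrm{ev}_z\in U^*$ be evaluation at a representative $(x_0,y_0)$ of a point $z\in\mathbb P^1(k)$, and $\mathrm{ev}'_z\in U'^*$ evaluation on $U'$. Restricting $\mathrm{ev}_z$ to $M$ gives
$$\mathrm{ev}_z\big(f\cdot(q_xy-q_yx)\big)=f(z)\,\ell_z(q),\qquad\ell_z(q)=y_0q_x-x_0q_y,$$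
and $\ell_z$ is a nonzero linear form vanishing exactly at $z$. Hence on $\bigwedge^iU'\otimes S_{d-2-i}$
$$\iota_{\mathrm{ev}_z}(\omega\otimes g)=\iota_{\mathrm{ev}'_z}\omega\otimes\ell_zg. \tag{5.2}$$

*Example ($d=3$).* Here $K_0=S_1$ and $K_1\cong U'=S_2$, with $f\in S_2$ corresponding to $fy\otimes x-fx\otimes y\in U\otimes S_1$. So $D_0=2$, $D_1=3$. Contraction by $\mathrm{ev}_z$ sends $f$ to $f(z)\ell_z$. If a submodule has $K_1'\ne0$, choose $0\ne f\in K'_1$ and two distinct points $z$ with $f(z)\ne0$. The two forms $\ell_z$ span $S_1$, so $K'_0=K_0$. In particular a submodule cannot sit only in degree $1$.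

## 6. The filtration of $E_j$, and where adding up its pieces stops working

**Step 1.** We find the graded pieces of $E_j$. Filter $\bigwedge^jV\otimes\mathcal O_B$ by
$$\mathrm{Fil}_i=\operatorname{im}\big(\textstyle\bigwedge^{j-i}\mathcal F\otimes\bigwedge^iV\big),\qquad\mathrm{gr}_i=\bigwedge^{j-i}\mathcal F\otimes\bigwedge^iU\otimes\mathcal O(iN).$$
For $j=2$, for instance, the steps are $\bigwedge^2\mathcal F\subset\mathcal F\wedge V\subset\bigwedge^2V\otimes\mathcal O_B$. We use the same notation after tensoring with $S_{d-2}(N-2)$ or $S_{2d-2}(2N-2)$. Evaluation kills $\mathcal F$, so $\partial$ maps $\mathrm{Fil}_i$ to the step $\mathrm{Fil}_{i-1}$ of $\bigwedge^{j-1}V$. The induced map is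
$$(-1)^{j-i}\mathrm{id}\otimes\delta_i:\ \textstyle\bigwedge^{j-i}\mathcal F\otimes\bigwedge^iU\otimes S_{d-2}\otimes\mathcal O(iN+N-2)\to\bigwedge^{j-i}\mathcal F\otimes\bigwedge^{i-1}U\otimes S_{2d-2}\otimes\mathcal O((i-1)N+2N-2).$$
Its kernel $\bigwedge^{j-i}\mathcal F\otimes K_i\otimes\mathcal O(iN+N-2)$ contains $\mathrm{gr}_iE_j=(E_j\cap\mathrm{Fil}_i)/(E_j\cap\mathrm{Fil}_{i-1})$. Equality can be checked locally. With a local splitting $V\otimes\mathcal O_B\cong\mathcal F\oplus U\otimes\mathcal O(N)$, $\partial$ is the direct sum over $i$ of the maps $(-1)^{j-i}\mathrm{id}\otimes\delta_i$, so every local section of the kernel of the graded map lifts to $E_j\cap\mathrm{Fil}_i$. By (4.1) we get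
$$\mathrm{gr}_iE_j=\textstyle\bigwedge^{j-i}(U\otimes W')\otimes K_i\otimes\mathcal O_B(t_i),\qquad t_i=t_i(j)=(i+1)N-2-j+i,\quad0\le i\le d-2. \tag{6.1}$$
This is $D_i\binom n{j-i}$ copies of $\mathcal O_B(t_i)$, and $t_i$ increases with $i$.

**The direct estimate.** The first thing to try is $h_j\le\sum_ih^0(\mathrm{gr}_iE_j)=\sum_i\max\{t_i+1,0\}D_i\binom n{j-i}$. Look at $j\approx n/2=(d+1)N/2$, where $t_i+1\approx(i+1-\frac{d+1}2)N$.

For $d=2$ the only value is negative, as we saw. For $d=3$ we have $t_0+1=N-1-j$ and $t_1+1=2N-j$. When $a<0$ the index $j=r-2-p_N$ is about $2N+|a|\sqrt N$, both numbers are negative, and $h_j=0$ for $N\gg0$. Then $F\cdot\beta_{p_N,2}=0$ cannot tend to $e^{-a^2/2}>0$, so the question is settled for $d=3$ as well (though this does not give the comparison of Theorem 1 for $0\le a<b$).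

For $d\ge4$ the estimate breaks. The top piece has $t_{d-2}+1\approx\frac{d-3}2N>0$. For $d=4$ we have $(D_0,D_1,D_2)=(3,8,6)$ and $t_i+1\approx(-\frac32,-\frac12,\frac12)N$. The estimate says only $h_j\le(3+o(1))N\binom nj$, a bound that leaves room for a row shaped like $N\binom nj$. The Euler characteristic is about $(-\frac92-4+3)N\binom nj=-\frac{11}2N\binom nj$, but a negative Euler characteristic does not bound $h^0$ from above. If the filtration of $E_j$ split, the bound would be attained.

**Step 2.** The way forward is to apply the filtration to $\mathcal P_j$ instead of $E_j$. Let $\rho_{i,j}=\operatorname{rk}\mathrm{gr}_i\mathcal P_j$ for the induced filtration. The sheaf $\mathrm{gr}_i\mathcal P_j$ is a subsheaf of a sum of copies of $\mathcal O(t_i)$. So it is a sum of line bundles, and each maps nontrivially to some copy of $\mathcal O(t_i)$, hence has degree $\le t_i$. Thus $\deg\mathrm{gr}_i\mathcal P_j\le t_i\rho_{i,j}$, and (1.2) gives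
$$\sum_i\rho_{i,j}\ \le\ h_j\ \le\ \sum_{i=0}^{d-2}\big(t_i(j)+1\big)\rho_{i,j}. \tag{6.2}$$
In contrast to the direct estimate, the pieces with $t_i+1<0$ now count negatively. The upper bound is useful once we know that $\mathcal P_j$ cannot have large rank in the high pieces without having large rank in the low ones. In the example $d=3$ of Section 5, a nonzero degree-$1$ part forced all of degree $0$. We now prove the general form of this.

## 7. Submodules of $K$ are thickest at the bottom

**Leading coefficients.** Let $C=\bigoplus_{t\in T}C_t$ with $T$ a finite totally ordered set, and let $Y\subset C$ be a subspace. The *leading index* of $v\ne0$ is the largest $t$ with nonzero component $v_t$, and $v_t$ is the *leading coefficient*. Let $\mathrm{lc}_t(Y)\subset C_t$ be the set of leading coefficients of elements of $Y$ with leading index $t$, together with $0$. It is the image of $Y\cap\bigoplus_{t'\le t}C_{t'}$ in $C_t$, hence a subspace, and $\dim Y=\sum_t\dim\mathrm{lc}_t(Y)$. Example: the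 line spanned by $(1,1)$ in $k\oplus k$, $T=\{1<2\}$, has $\mathrm{lc}_1=0$ and $\mathrm{lc}_2=k$.

**Transport rule.** Let $T_0\subset T$, let $\phi:T_0\to T'$ be strictly increasing, and let a linear map $\lambda:\bigoplus_TC_t\to\bigoplus_{T'}C'_{t'}$ kill $C_t$ for $t\notin T_0$ and act as $\lambda_t:C_t\to C'_{\phi(t)}$ for $t\in T_0$. If $\lambda(Y)\subset Y'$, then $\lambda_t(\mathrm{lc}_t(Y))\subset\mathrm{lc}_{\phi(t)}(Y')$ for $t\in T_0$. Indeed, if $v\in Y$ has leading coefficient $v_t$, then $\lambda(v)$ has component $\lambda_t(v_t)$ at $\phi(t)$, and its other components lie at smaller indices. So either $\lambda_t(v_t)=0$ or it is the leading coefficient of $\lambda(v)$.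

**Order on subsets.** Subsets $J$ of a finite set of integers are ordered by the weight $\sum_{a\in J}2^a$. Distinct subsets have distinct weights, and removing a common element $a$ from two subsets preserves their order.

**Lemma A.** If $K'\subset K_{\mathbb K}$ is a submodule, then $i\mapsto\dim K_i'/D_i$ is nonincreasing on $0\le i\le d-2$.

*Proof.* All spaces are taken over $\mathbb K$.

**Step 1.** We convert the statement into one about spaces of binary forms. Choose distinct points $z_1,\dots,z_d\in\mathbb P^1(k)$. By interpolation in degree $d-1$ the functionals $\mathrm{ev}'_{z_a}$ form a basis of $U'^*$. Let $e_1,\dots,e_d$ be the dual basis of $U'$ and $\ell_a=\ell_{z_a}$. By (5.2), contraction by $\mathrm{ev}_{z_a}$ is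
$$e_J\otimes g\ \mapsto\ \pm e_{J\setminus a}\otimes\ell_ag\ \ (a\in J),\qquad e_J\otimes g\mapsto0\ \ (a\notin J).$$
For $|J|=i$ let $A_J\subset S_{d-2-i}$ be the space of leading coefficients of $K'_i\subset\bigoplus_{|J|=i}e_J\otimes S_{d-2-i}$ at $J$. Then $\dim K'_i=\sum_{|J|=i}\dim A_J$, and the transport rule (with $T_0=\{J\ni a\}$, $\phi(J)=J\setminus a$) gives $\ell_aA_J\subset A_{J\setminus a}$ for $a\in J$.

**Step 2.** We bound what can lie above a given $A_J$. Let $1\le i\le d-2$, $|J|=i-1$, $s=d-2-i\ge0$, $Q=A_J\subset S_{s+1}$ and $\delta=\dim Q\le s+2$. There are $d-i+1=s+3$ indices $a\notin J$. For each of them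
$$\ell_aA_{J\cup a}\subset\{q\in Q:\ q(z_a)=0\},$$
and the right side has dimension $\delta$ if $z_a$ is a common zero of $Q$, and $\delta-1$ otherwise. Suppose $\delta\ge1$ and let $b$ be the degree of the gcd of $Q$. Dividing by the gcd embeds $Q$ in $S_{s+1-b}$, so $\delta\le s+2-b$. The distinct forms $\ell_a$ at common zeros all divide the gcd, so at most $b\le s+2-\delta$ of the $z_a$ are common zeros. Hence
$$\sum_{a\notin J}\dim A_{J\cup a}\le(s+3)(\delta-1)+(s+2-\delta)=(s+2)\delta-1\le\frac{(s+3)(s+1)}{s+2}\,\delta.$$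
The last inequality, multiplied by $s+2$, reads $(s+2)^2\delta-(s+2)\le\big((s+2)^2-1\big)\delta$, that is, $\delta\le s+2$. For $\delta=0$ both outer quantities are $0$.

**Step 3.** We sum over $J$. Each $J'$ with $|J'|=i$ arises as $J\cup a$ in $i$ ways, so the left sides add up to $i\dim K'_i$:
$$i\dim K_i'\le\frac{(d-i+1)(d-1-i)}{d-i}\dim K'_{i-1}.$$
Since $i\binom di=(d-i+1)\binom d{i-1}$, we have $iD_i=\frac{(d-i+1)(d-1-i)}{d-i}D_{i-1}$. Dividing the two relations gives $\dim K'_i/D_i\le\dim K'_{i-1}/D_{i-1}$. $\square$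

## 8. The generic fiber of $\mathcal P_j$ and the functions $G_i$

Here we pass from $\mathcal P_j$ to submodules of $K$ and record how the ranks $\rho_{i,j}$ depend on $i$ and $j$.

**Step 1.** We describe the generic fiber of $\mathcal P_j$. Let $\mathbb K=k(B)$ and trivialize $\mathcal O_B(1)$ at the generic point by a nonzero rational section. Let $F=\mathcal F_{\mathbb K}\subset V_{\mathbb K}$, of dimension $n$. Choose a complement; evaluation identifies it with $U_{\mathbb K}$, so $V_{\mathbb K}=F\oplus U_{\mathbb K}$. On $\bigwedge^{j-i}F\otimes\bigwedge^iU_{\mathbb K}\otimes S_{d-2}$ the map $\partial$ is $(-1)^{j-i}\mathrm{id}\otimes\delta_i$, so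
$$(E_j)_{\mathbb K}=\bigoplus_i\textstyle\bigwedge^{j-i}F\otimes(K_i)_{\mathbb K},$$
and $\mathrm{Fil}_i$ is the sum of the summands of index $\le i$. Put
$$P=\bigoplus_jP_j,\qquad P_j=(\mathcal P_j)_{\mathbb K}=\mathbb K\text{-span of }Z_j\ \subset\ \bigoplus_i\textstyle\bigwedge^{j-i}F\otimes(K_i)_{\mathbb K}.$$
By (1.3) and linearity, $P$ is stable under $\iota_\xi$ for all $\xi\in V^*_{\mathbb K}=F^*\oplus U^*_{\mathbb K}$.

**Step 2.** We take leading coefficients. Fix a basis $f_1,\dots,f_n$ of $F$ and order the pairs $(i,I)$, $I\subset[n]$, first by $i$ and then by the weight of $I$. Let $K_i^{(I)}\subset(K_i)_{\mathbb K}$ be the space of leading coefficients of $P_{|I|+i}$ at $f_I\otimes(K_i)_{\mathbb K}$. Three facts follow.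

* An element with leading index $(i,I)$ lies in $\mathrm{Fil}_i$ but not in $\mathrm{Fil}_{i-1}$. Hence $\rho_{i,j}=\sum_{|I|=j-i}\dim K_i^{(I)}$.
* Let $a\in I$ and extend $f_a^*$ by $0$ on $U_{\mathbb K}$. Contraction by it kills the terms with $a\notin I'$, sends the index $(i',I')$ to $(i',I'\setminus a)$ otherwise, and preserves their order. The transport rule gives $K_i^{(I)}\subset K_i^{(I\setminus a)}$.
* Let $\xi\in U_{\mathbb K}^*$, extended by $0$ on $F$. Contraction by it sends $f_{I'}\otimes\kappa$ with $\kappa\in(K_{i'})_{\mathbb K}$ to $\pm f_{I'}\otimes\iota_\xi\kappa$. It shifts every index $(i',I')$ to $(i'-1,I')$ (killing $i'=0$), so order is preserved, and $\iota_\xi K_i^{(I)}\subset K_{i-1}^{(I)}$. Thus $K^{(I)}=\bigoplus_iK_i^{(I)}$ is a submodule of $K_{\mathbb K}$.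

**Step 3.** We average. For $0\le k\le n$ put
$$G_i(k)=\binom nk^{-1}\sum_{|I|=k}\dim K_i^{(I)}\in[0,D_i],\qquad G(k)=\sum_{i=0}^{d-2}G_i(k)\in[0,D].$$
Then:

* (G1) $\rho_{i,j}=\binom n{j-i}G_i(j-i)$. This is the first fact.
* (G2) $G_i(k)$ is nonincreasing in $k$. Sum $\dim K_i^{(I)}\le\dim K_i^{(I\setminus a)}$ over all $|I|=k+1$ and $a\in I$. The left side gives $(k+1)\binom n{k+1}G_i(k+1)$. Each $k$-subset arises $n-k$ times on the right, which gives $(n-k)\binom nkG_i(k)$. The two binomial factors are equal.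
* (G3) For fixed $k$, $G_i(k)/D_i\in[0,1]$ is nonincreasing in $i$. This is Lemma A for $K^{(I)}$, averaged over $|I|=k$.

Note that (G3) compares values $G_i(k)$ at the same $k$, whereas the ranks in (6.2) involve $G_i(j-i)$, at arguments that vary with $i$. The mismatch costs an error term, which we measure in the next section. That error term will be forced to be large.

## 9. A negative weighted average

Let $\theta=j/n$ and $\tau=\theta/(1-\theta)$. Constants in $O(\cdot)$ are uniform for $\theta$ in a fixed compact subset of $(0,1)$.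

**Step 1.** We rewrite (6.2) on the scale $N\binom nj$. Put
$$a_i=\frac{t_i(j)+1}N\cdot\frac{\binom n{j-i}}{\binom nj}.$$
Here $\frac{t_i+1}N=(i+1)-(d+1)\theta+\frac{i-1}N$, because $j/N=(d+1)\theta$. Also $\binom n{j-i}/\binom nj=\frac{j(j-1)\cdots(j-i+1)}{(n-j+1)\cdots(n-j+i)}=\tau^i+O(1/N)$. So
$$a_i=a_i^0+O(1/N),\qquad a_i^0=\big((i+1)-(d+1)\theta\big)\tau^i. \tag{9.1}$$
By (6.2) and (G1), $h_j\le N\binom nj\sum_ia_iG_i(j-i)$.

**Step 2.** We compute the sum in the case $G_i=D_i$, which is the Euler characteristic of $E_j$. The claim is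
$$\sum_{i=0}^{d-2}a_i^0D_i=\Phi(\theta). \tag{9.2}$$
We have $(1-\theta)^d\tau^iD_i=(d-1-i)\Pr[\mathrm{Bin}(d,\theta)=i]$. Let $i\sim\mathrm{Bin}(d,\theta)$ and write $i=d\theta+x$, so that $x$ has mean $0$ and variance $d\theta(1-\theta)$. Then
$$\mathbb E\big[(d-1-i)(i+1-(d+1)\theta)\big]=\mathbb E\big[(d(1-\theta)-1-x)(1-\theta+x)\big]$$
$$=(1-\theta)\big(d(1-\theta)-1\big)-d\theta(1-\theta)=(1-\theta)(d-1-2d\theta).$$
In this expectation the term $i=d-1$ is $0$ and the term $i=d$ is $-\theta^d(d+1)(1-\theta)$. Removing it,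
$$(1-\theta)^d\sum_{i\le d-2}a_i^0D_i=(1-\theta)\big[d-1-2d\theta+(d+1)\theta^d\big]=(1-\theta)\Psi(\theta),$$
which is (9.2). As a check, for $d=4$ and $\theta=\frac12$ we get $\Phi=8(-1+\frac5{16})=-\frac{11}2$, the number found in Section 6.

**Step 3.** We bring all $G_i$ to a common argument, so that (G3) can be used. Put $\mu=j-d+2$ and
$$\Delta_j=G(\mu)-G(j)\ge0.$$
By (G2), $G_i(j)\le G_i(j-i)\le G_i(\mu)$ for $0\le i\le d-2$, so $\sum_i|G_i(j-i)-G_i(\mu)|\le\Delta_j$. Let $A>0$ be a uniform bound for the $|a_i|$ on the compact set. Then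
$$\frac{h_j}{N\binom nj}\le\sum_ia_iG_i(j-i)\le\sum_ia_i^0G_i(\mu)+A\Delta_j+O(1/N)\,G(\mu). \tag{9.3}$$

**Step 4.** We bound the main term by $\Phi$. Put $w_i=\tau^iD_i>0$, $x_i=(i+1)-(d+1)\theta$ and $\lambda_i=G_i(\mu)/D_i$. Then $x_i$ increases with $i$, $\lambda_i$ is nonincreasing by (G3), and $\sum_iw_ix_i=\Phi(\theta)$ by (9.2). Recall the weighted Chebyshev inequality: expanding $\sum_{i,l}w_iw_l(x_i-x_l)(\lambda_i-\lambda_l)\le0$ gives $\big(\sum w_i\big)\big(\sum w_ix_i\lambda_i\big)\le\big(\sum w_ix_i\big)\big(\sum w_i\lambda_i\big)$. Hence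
$$\sum_ia_i^0G_i(\mu)=\sum_iw_ix_i\lambda_i\le\Phi(\theta)\cdot\frac{\sum_iw_i\lambda_i}{\sum_iw_i},\qquad\sum_iw_i\lambda_i=\sum_i\tau^iG_i(\mu). \tag{9.4}$$

When $\theta>\theta_*$ the right side is a negative multiple of a quantity comparable to $G(\mu)$. But $h_j\ge0$, so in (9.3) the term $A\Delta_j$ must compensate.

## 10. Geometric decay of $G$, and the proof of Theorem 1

**Lemma B.** Let $[\theta_0,\theta_1]\subset(\theta_*,1)$. There are $\varepsilon\in(0,1)$ and $N_0$ such that for $N\ge N_0$ and integers $j\in[\theta_0n,\theta_1n]$: $\ G(j)\le(1-\varepsilon)\,G(j-d+1)$.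

*Proof.* On $[\theta_0,\theta_1]$ the function $\Phi$ is at most a negative constant, $\sum_iw_i$ is bounded above, and $\sum_i\tau^iG_i(\mu)\ge\min(1,\tau^{d-2})\,G(\mu)$ with $\min(1,\tau^{d-2})$ bounded below. So the right side of (9.4) is at most $-2\gamma G(\mu)$ with a uniform $\gamma>0$. Since $h_j\ge0$, (9.3) gives
$$0\le-2\gamma G(\mu)+O(1/N)\,G(\mu)+A\Delta_j,$$
so $\Delta_j\ge(\gamma/A)G(\mu)$ for $N\gg0$. With $\varepsilon=\min(\gamma/A,\frac12)$ and monotonicity of $G$,
$$G(j)=G(\mu)-\Delta_j\le(1-\varepsilon)G(j-d+2)\le(1-\varepsilon)G(j-d+1).$$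
If $d=2$, then $\mu=j$ and $\Delta_j=0$, so the inequality $\Delta_j\ge(\gamma/A)G(\mu)$ forces $G(j)=0$ and the claim is trivial. $\square$

*Proof of Theorem 1.* Put $j=r-2-p_N'$ and $s=p_N'-p_N$. Then $s\sim\frac{b-a}2\sqrt r$ and $r-2-p_N=j+s$, so by (3.1)
$$\beta_{p_N',2}=h_j,\qquad\beta_{p_N,2}=h_{j+s}.$$

**Step 1.** We place the indices in the decay range. By (2.1) we can fix $[\theta_0,\theta_1]\subset(\theta_*,1)$ containing $\frac12$ in its interior. For $N\gg0$ all integers within distance $d$ of $[j,j+s]$ lie in $[\theta_0n,\theta_1n]$. For $0\le i\le d-2$ we have $(j-i-\frac n2)/\frac{\sqrt n}2\to-b$. By de Moivre–Laplace, with $c_1=\frac12e^{-b^2/2}$ and $N\gg0$, $\binom n{j-i}\ge c_1\binom n{\lfloor n/2\rfloor}$.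

**Step 2.** We bound $h_{j+s}$ above and $h_j$ below by values of $G$. For $N\gg0$, $t_i+1\le(d-1)N+d\le dN$. The ranks $\rho_{i,j+s}$ are $\ge0$, so (6.2), (G1), (G2) give
$$h_{j+s}\le dN\tbinom n{\lfloor n/2\rfloor}\sum_iG_i(j+s-i)\le dN\tbinom n{\lfloor n/2\rfloor}\,G(j+s-d+2).$$
The lower bound of (6.2) gives
$$h_j\ge\sum_i\rho_{i,j}=\sum_i\tbinom n{j-i}G_i(j-i)\ge c_1\tbinom n{\lfloor n/2\rfloor}\sum_iG_i(j-i)\ge c_1\tbinom n{\lfloor n/2\rfloor}\,G(j).$$

**Step 3.** We compare the two values of $G$. Let $u=\lfloor(s-d+2)/(d-1)\rfloor$. Applying Lemma B at $j+(d-1),\,j+2(d-1),\dots,\,j+u(d-1)$ and then monotonicity, $G(j+s-d+2)\le G(j+u(d-1))\le(1-\varepsilon)^uG(j)$. Therefore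
$$\beta_{p_N,2}=h_{j+s}\le\frac d{c_1}\,N(1-\varepsilon)^u\,h_j\le e^{-\sigma\sqrt N}\beta_{p_N',2}$$
for some $\sigma>0$ and $N\gg0$, because $s$, and hence $u$, is at least a positive constant times $\sqrt N$ for $N\gg 0$.

**Step 4.** We deduce that no $d_1$ works. Suppose the $q=2$ row approached a normal distribution with normalizing function $F$. Take $a=-1$, $b=0$. Then $F\beta_{p_N',2}\to1$ and $F\beta_{p_N,2}\to e^{-1/2}$, so $\beta_{p'_N,2}\ne0$ for $N\gg0$ and $\beta_{p_N,2}/\beta_{p_N',2}\to e^{-1/2}$. But this ratio lies in $[0,e^{-\sigma\sqrt N}]$ and tends to $0$, a contradiction. $\blacksquare$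

## 11. The leading asymptotics of row two

*Proof of Theorem 2(2).* The purpose is to run Lemma B over an interval of length proportional to $n$. Let $I\subset[\theta_2,\theta_3]\subset(\theta_*,1)$ and pick $\theta_*<\theta_0<\theta_1<\theta_2$. Start at $j_0=\lceil\theta_0n\rceil$ and take $u=\lfloor(\theta_1-\theta_0)n/(d-1)\rfloor-1$ steps of length $d-1$. The end point satisfies $j_0+(d-1)u\le\theta_1n$. Since $G\le D$, Lemma B and monotonicity give $G(k)\le D(1-\varepsilon)^u\le De^{-\sigma'n}$ for all $k\ge\theta_1n$, some $\sigma'>0$ and $N\gg0$. For $j/n\in I$ and $N\gg0$ we have $j-i\ge\theta_1n$ for $0\le i\le d-2$ and $\binom n{j-i}=O\big(\binom nj\big)$. With $t_i+1\le dN$, (6.2) and (G1) give $h_j=O(N)\binom nje^{-\sigma'n}\le e^{-\sigma n}\binom nj$ for any $0<\sigma<\sigma'$ and $N\gg0$. $\blacksquare$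

*Proof of Theorem 2(1).* Write $\Phi^+=\max\{\Phi,0\}$.

**Step 1.** The lower bound comes from the Euler characteristic. We have $h_j\ge0$, and by (6.1), (9.1), (9.2)
$$h_j=h^0(E_j)\ge\chi(E_j)=\sum_i(t_i+1)D_i\tbinom n{j-i}=N\tbinom nj\sum_ia_iD_i=N\tbinom nj\big(\Phi(j/n)+O(1/N)\big).$$
Together, $h_j\ge N\binom nj\big(\Phi^+(j/n)-O(1/N)\big)$.

**Step 2.** The upper bound holds at every $j$ where $\Delta_j$ is small. Since $0\le\lambda_i\le1$, the fraction in (9.4) lies in $[0,1]$, and $G(\mu)\le D$. So (9.3) and (9.4) give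
$$h_j\le N\tbinom nj\big(\Phi^+(j/n)+A\Delta_j+O(1/N)\big). \tag{11.1}$$

**Step 3.** We show that a good index lies close below every $j$. Fix $\eta>0$. The sum $\sum_{j=d-2}^n\Delta_j=\sum_{j=d-2}^n\big(G(j-d+2)-G(j)\big)$ telescopes. What remains is at most $d-2$ values of $G$ with positive sign, so it is at most $(d-2)D$. Hence at most $(d-2)D/\eta$ values $j$ have $\Delta_j>\eta$. Put $\mathcal L=\lceil(d-2)D/\eta\rceil+1$, which does not depend on $N$. For every $j$ in the given range some $j'\in[j-\mathcal L,j]$ has $\Delta_{j'}\le\eta$. For $N\gg0$ all such $j'/n$ lie in a slightly larger compact subset of $(0,1)$, on which we take the constants in (11.1).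

**Step 4.** We need a way to pass from $j'$ to $j$: the ratio $h_j/\binom{r+1}j$ is nonincreasing in $j$. Fix bases $(v_a)$ of $V$ and $(\alpha_b)$ of $A_1$, and order the monomials $v_I\otimes\alpha_b$ first by $b$, then by the weight of $I$. Let $\mathcal S_b$ be the family of all $I$ such that $v_I\otimes\alpha_b$ is the leading monomial of an element of $\bigoplus_jZ_j$. Since this space is graded, such an element may be taken in $Z_{|I|}$, so $h_j=\sum_b\#\{I\in\mathcal S_b:|I|=j\}$. For $a\in I$, contraction by $v_a^*$ removes $a$, preserves the order of the surviving monomials, and maps $Z_{j}$ to $Z_{j-1}$. By the transport rule $\mathcal S_b$ is closed under removing elements. Count pairs $(I,a)$ with $I\in\mathcal S_b$, $|I|=j+1$, $a\in I$, where $\dim V=r+1$: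
$$(j+1)\,\#\{I\in\mathcal S_b:|I|=j+1\}\le(r+1-j)\,\#\{I\in\mathcal S_b:|I|=j\}.$$
Since $(j+1)\binom{r+1}{j+1}=(r+1-j)\binom{r+1}j$, the ratio $\#\{I\in\mathcal S_b:|I|=j\}/\binom{r+1}j$ is nonincreasing. Sum over $b$.

**Step 5.** We conclude. By Steps 3 and 4 and (11.1) at $j'$,
$$h_j\le\frac{\binom{r+1}j}{\binom{r+1}{j'}}\,h_{j'}\le\frac{\binom{r+1}j\binom n{j'}}{\binom{r+1}{j'}\binom nj}\;N\tbinom nj\big(\Phi^+(j'/n)+A\eta+O(1/N)\big).$$
Since $r+1=n+d+1$, we have $\binom{r+1}j/\binom nj=\prod_{l=1}^{d+1}\frac{n+l}{n+l-j}$. So the quotient of binomials is $\prod_{l=1}^{d+1}\frac{n+l-j'}{n+l-j}=1+O(\mathcal L/N)$. The function $\Phi^+$ is Lipschitz on compact subsets of $(0,1)$, so $\Phi^+(j'/n)=\Phi^+(j/n)+O(\mathcal L/N)$. Let $N\to\infty$ and then $\eta\to0$. $\blacksquare$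

**Remark (sharpness).** Uniformly on compact ranges, row two thus has the Euler-characteristic size $N\binom nj\Phi(j/n)$, $j=r-2-p$, for $p/r>1-\theta_*$, and is exponentially smaller than $\binom nj$ for $p/r<1-\theta_*$. Since $\theta_*<\frac12$ for every $d_1\ge2$, the window $p\approx r/2$ always lies in the exponentially small range.

## 12. Row one from the Hilbert series

*Proof of Theorem 2(3).*

**Step 1.** We express row one through row two. The function $f(m)=(dm+1)(Nm+1)$ is a quadratic polynomial, so its third differences vanish. Therefore $\sum_{m\ge 0} f(m)t^m$ equals a numerator of degree $\le2$ over $(1-t)^3$, with coefficients $f(0)=1$, $f(1)-3f(0)=r+1-3=c$ and $f(2)-3f(1)+3f(0)=f(-1)=(d-1)(N-1)=:g$. Thus $R$ has Hilbert series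
$$\frac{1+ct+gt^2}{(1-t)^3}.$$
Next, only rows $1$ and $2$ occur for $p\ge1$. A monomial of bidegree $(md,mN)$ is a product of $m$ monomials of bidegree $(d,N)$. So $R$ is a quotient of $S$, and since $R_1=V$ the ideal contains no linear forms. Hence $\beta_{p,0}=0$ for $p\ge1$. Also $R$ is Cohen–Macaulay of dimension $3$ and $H^3_{\mathfrak m}(R)_m=H^2(X,mL)=0$ for $m\ge0$, so $\operatorname{reg}R\le2$ and $\beta_{p,q}=0$ for $q\ge3$. Multiplying the Hilbert series by $(1-t)^{r+1}$,
$$\sum_{p,q}(-1)^p\beta_{p,q}t^{p+q}=(1+ct+gt^2)(1-t)^c.$$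
For $p\ge1$ the coefficient of $t^{p+1}$, multiplied by $(-1)^p$, gives
$$\beta_{p,1}-\beta_{p-1,2}=c\tbinom cp-g\tbinom c{p-1}-\tbinom c{p+1},\qquad\beta_{p-1,2}=h_j,\ \ j=c+1-p. \tag{12.1}$$
As a check, $d=N=2$ and $p=1$ give $\beta_{1,1}=36-1-15=20$, since $c=6$, $g=1$ and $h_6=0$. This is the number $45-25$ of quadrics through the image in $\mathbb P^8$.

**Step 2.** We prove normality of row one. Let $p=\frac r2+a\frac{\sqrt r}2+o(\sqrt r)$. Then $\binom c{p\pm1}=\binom cp(1+O(N^{-1/2}))$. Since $c-g=2N+2d-3$, the right side of (12.1) is $\binom cp(c-g-1+o(N))\sim2N\binom cp$. Here $j/n\to\frac12>\theta_*$, so by part (2) on a compact neighborhood of $\frac12$ in $(\theta_*,1)$,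
$$h_j\le e^{-\sigma n}\tbinom n{\lfloor n/2\rfloor}\le e^{-\sigma n}\tbinom c{\lfloor c/2\rfloor}=o\big(\tbinom cp\big),$$
using $n\le c$ and de Moivre–Laplace. So $\beta_{p,1}\sim2N\binom cp$. Since $c=r-2$, also $(p-\frac c2)/\frac{\sqrt c}2\to a$, and de Moivre–Laplace gives $\beta_{p,1}/\big(2N\binom c{\lfloor c/2\rfloor}\big)\to e^{-a^2/2}$.

**Step 3.** We treat general $p$. Let $\theta=1-p/r$ lie in a compact subset of $(0,1)$. Then $j=r-1-p=r\theta-1$ and $j/n=\theta+O(1/N)$. Since $c/N\to d+1$, $g/N\to d-1$, $\binom c{p-1}/\binom cp=\frac p{c-p+1}\to\frac{1-\theta}\theta$ and $\binom c{p+1}=O\big(\binom cp\big)$, the right side of (12.1) is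
$$N\tbinom cp\Big((d+1)-(d-1)\tfrac{1-\theta}\theta+o(1)\Big)=N\tbinom cp\Big(2d-\tfrac{d-1}\theta+o(1)\Big).$$
To express $h_j$ in the same units, note $\binom cp=\binom{n+d-2}{j-1}$. We have $\binom n{j-1}/\binom nj=\frac j{n-j+1}\to\frac\theta{1-\theta}$ and $\binom{n+d-2}{j-1}/\binom n{j-1}=\prod_{l=1}^{d-2}\frac{n+l}{n+l-j+1}\to(1-\theta)^{2-d}$. So $\binom cp=\binom nj\big(\theta(1-\theta)^{1-d}+o(1)\big)$. By part (1) and $\Phi=(1-\theta)^{1-d}\Psi$,
$$h_j=N\tbinom cp\Big(\tfrac{\max\{\Psi(\theta),0\}}\theta+o(1)\Big).$$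
Finally $\frac{\Psi(\theta)}\theta=-\big(2d-\frac{d-1}\theta\big)+(d+1)\theta^{d-1}$. Adding the two contributions gives
$$\beta_{p,1}=N\tbinom cp\Big(\max\big\{2d-\tfrac{d-1}\theta,\ (d+1)\theta^{d-1}\big\}+o(1)\Big).$$
All estimates are uniform on the compact set. At $\theta=\frac12$ the maximum is $\max\{2,(d+1)2^{1-d}\}=2$, in agreement with Step 2. $\blacksquare$
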